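# Isometric circles in every asymptotic cone of the snowflake groups

## A loop woven from $a^{n}=x^{n/L}y^{n/L}$

Fix an integer $L\ge 3$ and let
$$G=G_L=\langle a,x,y,s,t\mid sas^{-1}=x,\ tat^{-1}=y,\ a^L=xy,\ [a,x]=[x,y]=[y,a]=1\rangle .$$
Everything in this talk comes from one line of algebra. For every integer $p$,
$$a^{Lp}=x^py^p=(sa^ps^{-1})(ta^pt^{-1}).\tag{1}$$
A power of $a$ can be replaced by two conjugates of a power that is $L$ times smaller, and we can repeat. Put $W_0=a$ and $W_m=sW_{m-1}s^{-1}\,tW_{m-1}t^{-1}$. Then $W_m$ represents $a^{L^m}$, and its length satisfies $|W_m|=2|W_{m-1}|+4$, so $|W_m|=5\cdot 2^m-4$. An exponent of size $L^m$ costs about $2^m$ letters. Put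
$$\alpha=\log_L 2,\qquad\text{so that } L^\alpha=2,\qquad 0<\alpha<1,$$
where $\alpha<1$ because $L\ge 3$.

We parametrize the path read off by this recursion. Let $\tau\in[0,1]$ be dyadic with denominator dividing $2^m$, and let $n\ge1$ be divisible by $L^m$. Define $Z_n(\tau)\in G$ by
$$Z_n(0)=1,\qquad Z_n(1)=a^n,\qquad Z_n(\tfrac12)=x^{n/L},$$
$$Z_n(\tau)=s\,Z_{n/L}(2\tau)\ \ (0<\tau<\tfrac12),\qquad Z_n(\tau)=x^{n/L}t\,Z_{n/L}(2\tau-1)\ \ (\tfrac12<\tau<1).$$
The recursion stops, because $n/L$ is divisible by $L^{m-1}$ and the denominators of $2\tau$ and $2\tau-1$ divide $2^{m-1}$. For $n=L^2$ the five points at $\tau=0,\frac14,\frac12,\frac34,1$ are $1,\ sx,\ x^L,\ x^Ltx,\ a^{L^2}$. They are the elements spelled by prefixes of $W_2$; for instance $sx=s\cdot sas^{-1}$.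

Now take the square with corners $1,\ x^n,\ x^ny^n,\ y^n$ in the abelian subgroup generated by $a,x,y$, and replace each side by such a path. For dyadic $\tau\in[0,1)$ (and $n$ divisible by a high enough power of $L$) put
$$\begin{aligned}\Phi_n(\tau)&=sZ_n(\tau), &\Phi_n(1+\tau)&=x^ntZ_n(\tau),\\ \Phi_n(2+\tau)&=y^nsZ_n(1-\tau), &\Phi_n(3+\tau)&=tZ_n(1-\tau).\end{aligned}\tag{2}$$
This defines $\Phi_n(u)$ for dyadic $u\in\mathbb R/4\mathbb Z$. Since $sa^n=x^ns$ and $ta^n=y^nt$, consecutive formulas nearly agree at the corners. The two values there are $x^ns,\,x^nt$, then $x^ny^nt,\,x^ny^ns$, then $y^ns,\,y^nt$, then $t,\,s$. So $\Phi_n$ is a discrete closed loop.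

The loop serves the following purpose. We shall see that, for any word metric on $G$, the loop $\Phi_n$ becomes a round circle after rescaling: the distance in $G$ between two of its points is asymptotically proportional to their distance along the loop. This decides whether $G_L$ is strongly shortcut, a notion we now recall.

## Strongly shortcut groups and circles in cones

**Definition (strongly shortcut graph).** A $K$-biLipschitz cycle of length $n$ in a connected graph $\Gamma$ is a $K$-biLipschitz map from the cycle graph $C_n$, with its path metric, into $\Gamma$: distances change by a factor between $1/K$ and $K$. The graph $\Gamma$ is strongly shortcut if, for some $K>1$, there is a bound on the lengths of its $K$-biLipschitz cycles.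

A tree is strongly shortcut: a biLipschitz map of a circle is continuous and injective, and no circle embeds in a tree, so there are no such cycles at all. The notion extends to rough geodesic spaces, that is, metric spaces in which, for some fixed $R\ge 0$, any two points are the endpoints of a map $f:[0,\ell]\to X$ with $\big|d(f(p),f(q))-|p-q|\big|\le R$. For example, the vertex set of a connected graph is rough geodesic with $R=1$: send $p$ to the vertex number $\lfloor p\rfloor$ of a geodesic.

**Definition (strongly shortcut group).** A finitely generated group $G$ is strongly shortcut if it satisfies one of the following conditions, whose equivalence we take as known: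

1. $G$ has a strongly shortcut Cayley graph with respect to some finite generating set;
2. $G$ acts properly and cocompactly on a connected strongly shortcut graph;
3. $G$ acts metrically properly and coboundedly on a strongly shortcut rough geodesic metric space.

**Definition (asymptotic cone).** Let $\mathcal U$ be a non-principal ultrafilter on $\mathbb N$, let $\lambda_i\to\infty$ be scaling factors and let $b_i$ be base points in a metric space $(X,d)$. The cone $\lim_{\mathcal U}(X,d/\lambda_i,b_i)$ consists of the sequences $(x_i)$ with $d(b_i,x_i)/\lambda_i$ bounded. The distance is $\lim_{\mathcal U}d(x_i,x_i')/\lambda_i$, and sequences at distance $0$ are identified. It is always a complete metric space.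

For the grid $\mathbb Z^2$, sending $(p_i,q_i)$ to $(\lim_{\mathcal U}p_i/\lambda_i,\lim_{\mathcal U}q_i/\lambda_i)$ identifies the cone based at the origin with $\mathbb R^2$ in the $\ell^1$ metric. The criterion we use, also taken as known, is the following.

**Criterion.** A connected graph, or more generally a rough geodesic metric space, is strongly shortcut if and only if none of its asymptotic cones contains an isometrically embedded copy of the unit-length circle with its length metric.

Let us test it on the grid. The boundary of an $n\times n$ square is a cycle of length $4n$. Points on the same or adjacent sides are as far apart in $\ell^1$ as along the cycle. Points on opposite sides have $\ell^1$ distance at least $n$ and cycle distance at most $2n$. So these are $2$-biLipschitz cycles of unbounded length. Yet the grid is strongly shortcut. Suppose $\psi$ embeds a circle isometrically, up to scale, in the $\ell^1$ plane. Every half-circle maps to an $\ell^1$ geodesic, so the coordinate function $\xi$ (first or second) is weakly monotone along every half-circle. Suppose $\xi$ is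 not constant, and consider a maximal arc on which $\xi$ equals its maximum. If it were shorter than a half-circle, some half-circle would contain it in its interior together with points on both sides where $\xi$ is smaller, and $\xi$ would not be monotone there. So the maximum is attained on a half-circle. Likewise the minimum is attained on a half-circle. Two closed half-circles of one circle always meet, so maximum and minimum agree, a contradiction. Hence both coordinates are constant, which is absurd. The moral is that the constant $K$ must be allowed to be close to $1$: long $2$-biLipschitz cycles prove nothing.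

The problem comes from Christopher H. Cashen, Nima Hoda and Daniel J. Woodhouse, "Asymptotic cones of snowflake groups and the strong shortcut property", arXiv:2202.11626 (2022): for each even $L\ge 6$, decide whether $G_L$ is strongly shortcut. For these $L$ it is known that

* (i) the Dehn function of $G_L$ is $\simeq n^{2\log_2L}$;
* (ii) every asymptotic cone of $G_L$ is simply connected;
* (iii) some asymptotic cone of the Cayley graph for $\{a,s,t\}$ contains an isometrically embedded circle, so that particular Cayley graph is not strongly shortcut.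

None of these facts is used below. Fact (iii) leaves open that another generating set might do better. The answer is that none does.

**Theorem.** Let $L\ge3$ be an integer, $G=G_L$, and let $S$ be any finite generating set of $G$. Then every asymptotic cone of $\mathrm{Cay}(G,S)$ contains, through every point, isometrically embedded circles of every length $\ell>0$. Hence $G_L$ is not strongly shortcut. Moreover, no group containing $G_L$ as a finite-index subgroup is strongly shortcut.

In particular, for no even $L\ge6$ is $G_L$ strongly shortcut: no Cayley graph of $G_L$ for a finite generating set is strongly shortcut, and $G_L$ does not act as in 2 or 3.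

## Opposite corners, and what biLipschitz estimates cannot see

We fix notation for the rest of the talk. Let $A=\{a,x,y,s,t\}$ and let $S$ be an arbitrary finite generating set. Removing $1$ from $S$ does not change the word metric, so assume $1\notin S$. Write $d_S,d_A$ for the word metrics and $|\cdot|_S,|\cdot|_A$ for the lengths. Fix $M,C\ge1$ with $d_A\le M d_S$ and $d_S\le C d_A$. Put $c(p)=|a^p|_S$ for $p\in\mathbb Z$. This is an even, subadditive function. Since $x^p=sa^ps^{-1}$ and $y^p=ta^pt^{-1}$,
$$\big||x^p|_S-c(p)\big|\le 2C,\qquad \big||y^p|_S-c(p)\big|\le 2C,\tag{3}$$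
and (1) gives
$$c(Lp+e)\le 2c(p)+(4+L)C\qquad(0\le e<L).\tag{4}$$

Up to bounded errors, the loop passes the opposite corners $1$ and $x^ny^n=a^{Ln}$, whose distance is $c(Ln)$. Half the loop consists of two sides, and each side joins points at distance $c(n)$ up to a bounded error. For the loop to be round, $c(Ln)$ must be about $2c(n)$. The upper bound is (4).

The sensible first attempt at the lower bound is to estimate $c$. We shall prove $|p|^\alpha/M\le c(p)\le C'|p|^\alpha$ for a constant $C'$. But this yields only $c(Ln)\ge 2n^\alpha/M$ against $2c(n)\le2C'n^\alpha$. The two sides differ by the factor $MC'$, which depends on $S$. Estimates of this kind present the loop as at best a biLipschitz circle with a constant depending on $S$, and the grid shows that this does not rule out being strongly shortcut. Computing $c$ exactly is not an option for an unspecified $S$.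

The way out is not to compute $c$ at all. Look at $n=L^k$ and put $\eta_k=2^{-k}c(L^k)$. Since $a^{L^{k+1}}=x^{L^k}y^{L^k}$, inequality (3) gives $c(L^{k+1})\le 2c(L^k)+4C$, so $\eta_{k+1}\le\eta_k+2^{-k-1}\cdot4C$. Then $\eta_k+2^{-k}\cdot 4C$ is nonincreasing and positive, so $\eta_k$ converges, and its limit is at least $1/M>0$. Consequently $c(L^{k+1})/c(L^k)\to2$. The inequality that threatened to be lossy becomes an equality in the limit. We shall do this for all exponents: the rescaled function $c$ has a limit $h$ with $h(L\rho)=2h(\rho)$, and all the other distances we need are forced by $h$, whatever $h$ is.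

## The flat $V$ and its Bass–Serre tree

We need to know how a short path between two points of the loop must travel. The tree of the HNN structure tells us.

Let $V=\langle a,x,y\mid a^L=xy,\ a,x,y\text{ commute}\rangle\cong\mathbb Z^2$ (a basis is $a,x$). It embeds in $\mathbb Q^2$ by
$$x=(1,0),\qquad y=(0,1),\qquad a=(\tfrac1L,\tfrac1L),$$
and we write elements of $V$ as pairs $(r_1,r_2)$. The quotient $V/\langle x,y\rangle$ is cyclic of order $L$, generated by $a$, so each $v\in V$ is $x^iy^ja^e$ with $0\le e<L$. Now $G$ is a double HNN extension of $V$ with stable letters $s,t$ and infinite cyclic associated subgroups, so $V\le G$. Let $T$ be its Bass–Serre tree. The vertices are the cosets $gV$, and there are oriented edges $gV\to gsV$ of type $s$ and $gV\to gtV$ of type $t$. Put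
$$E_s=\langle x\rangle,\qquad E_t=\langle y\rangle,\qquad E_{s^{-1}}=E_{t^{-1}}=\langle a\rangle .$$
By Bass–Serre theory, $V\cap\varepsilon V\varepsilon^{-1}=E_\varepsilon$ for $\varepsilon\in\{s^{\pm1},t^{\pm1}\}$. Conjugation by stable letters preserves exponents: $\varepsilon^{-1}u\varepsilon$ for $u\in E_\varepsilon$ is given by $x^p\mapsto a^p$ ($\varepsilon=s$), $y^p\mapsto a^p$ ($\varepsilon=t$), $a^p\mapsto x^p$ ($\varepsilon=s^{-1}$), $a^p\mapsto y^p$ ($\varepsilon=t^{-1}$).

**(BS)** The neighbors of the vertex $V$ are the $v\varepsilon V$ with $v\in V$, $\varepsilon\in\{s^{\pm1},t^{\pm1}\}$. If $v\varepsilon V=v'\varepsilon'V$ with $v,v'\in V$, then $\varepsilon=\varepsilon'$ and $v^{-1}v'\in E_\varepsilon$. Indeed, an edge of a tree is determined by its endpoints. The type of the edge from $V$ to $v\varepsilon V$ is the letter of $\varepsilon$, and it points away from $V$ exactly when the exponent is $+1$; so $\varepsilon=\varepsilon'$. Then $v^{-1}v'$ lies in the stabilizer of $\varepsilon V$ in $V$, which is $E_\varepsilon$.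

For a neighbor $w$ of $V$, the branch at $V$ through $w$ is the component of $T-\{V\}$ containing $w$. An $A$-path is a sequence $g_0,\dots,g_l$ in $G$ whose consecutive terms differ by right multiplication by a letter of $A^{\pm1}$. The vertices $g_iV$ are then successively equal or adjacent in $T$. For instance, the path of $W_1=sas^{-1}tat^{-1}$ visits $V,\ sV,\ sV,\ V,\ xtV,\ xtV,\ V$, and its returns to $V$ are at $x$ and at $xy=a^L$.

**(Cross)** *If $g_0V$ lies in the branch at $V$ through $v\varepsilon V$ ($v\in V$) and $g_lV$ does not, then the path has a vertex in $vE_\varepsilon$. The same holds for the reversed path: if the step $g_{j-1}\to g_j$ enters the branch through $v\varepsilon V$ from $V$, then $g_{j-1}\in vE_\varepsilon$.* The branch can be left only along its edge to $V$. So some step goes from $g_{i-1}$ with $g_{i-1}V=v\varepsilon V$ to $g_i\in V$. The vertices differ, so the letter is a stable one, and $g_{i-1}=g_i\varepsilon'$ with $\varepsilon'\in\{s^{\pm1},t^{\pm1}\}$. Thus $g_i\varepsilon'V=v\varepsilon V$, and (BS) gives $v^{-1}g_i\in E_\varepsilon$. The second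 statement is the same argument read backwards.

**(Cross2)** *Let $v\varepsilon V\ne v'\varepsilon'V$ be neighbors of $V$, and let $g_0V$ and $g_lV$ lie in the branches through $v\varepsilon V$ and $v'\varepsilon'V$ respectively. Then there are $i\le j$ with $g_i\in vE_\varepsilon$ and $g_j\in v'E_{\varepsilon'}$.* Let $j+1$ be the first index with $g_{j+1}V$ in the second branch; it is at least $1$, as the branches are disjoint. Then $g_jV=V$, and $g_j\in v'E_{\varepsilon'}$ by (Cross). Now apply (Cross) to $g_0,\dots,g_j$ and the first branch.

**(Expand)** Geodesics for $d_S$ are not $A$-paths, so we translate. Given an $S$-geodesic from $g$ to $g'$, replace each letter by an $A$-word of length at most $M$; it is nonempty because $1\notin S$. Send each vertex of the resulting $A$-path to the initial point of the block containing it, and $g'$ to itself. This map into the vertices of the geodesic is order-preserving and moves points by $d_S$-distance at most $CM$. Along the geodesic, distances add up. Hence if the $A$-path passes through $p$, and then (at the same or a later time) through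 $p'$,
$$d_S(g,g')\ge d_S(g,p)+d_S(p,g')-2CM,\tag{5}$$
$$d_S(g,g')\ge d_S(g,p)+d_S(p,p')+d_S(p',g')-4CM.\tag{6}$$

**(Factor)** *Let $w$ be an $A$-word representing $v\in V$. Then $w=f_1\cdots f_q$, where each $f_i$ is either a letter of $\{a,x,y\}^{\pm1}$ or a word $\varepsilon w'\varepsilon^{-1}$ with $\varepsilon\in\{s^{\pm1},t^{\pm1}\}$ representing an element of $E_\varepsilon$.* Let $g_i$ be the prefixes, and cut $w$ at all times when $g_i\in V$. Take consecutive cut times $i<j$. If the letter after time $i$ is in $\{a,x,y\}^{\pm1}$, then $j=i+1$. Otherwise it is a stable letter $\varepsilon$. The path in $T$ avoids $V$ strictly between times $i$ and $j$, so it stays in one component of $T-\{V\}$, which contains only one neighbor of $V$. Hence $g_{j-1}V=g_{i+1}V=g_i\varepsilon V$. The last letter is stable; call it $\varepsilon'^{-1}$, so $g_{j-1}=g_j\varepsilon'$. From $g_j\varepsilon'V=g_i\varepsilon V$ and (BS) we get $\varepsilon'=\varepsilon$ and $g_i^{-1}g_j\in E_\varepsilon$.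

In all cases $f_i$ represents some $u_i\in\langle a\rangle\cup\langle x\rangle\cup\langle y\rangle$.

**Lemma 1.** With $F(r_1,r_2)=|r_1|^\alpha+|r_2|^\alpha$, we have $F(v)\le|v|_A\le M|v|_S$ for all $v\in V$.

**Proof.** The second inequality is the choice of $M$. For the first we show, by induction on the length of an $A$-word $w$ representing $v$, that $F(v)\le|w|$. The empty word is clear. The function $F$ is subadditive since $\alpha<1$, and
$$F(x^p)=F(y^p)=|p|^\alpha=2|p/L|^\alpha=F(a^p),$$
so $F$ of a power of $a$, $x$ or $y$ depends only on the exponent. Factor $w$ by (Factor). Letters have $F=1$. A factor $\varepsilon w'\varepsilon^{-1}$ represents some $u\in E_\varepsilon$, and $w'$ represents $\varepsilon^{-1}u\varepsilon\in V$, with the same exponent. So $F(u)=F(\varepsilon^{-1}u\varepsilon)\le|w'|$ by induction. Sum over the factors. $\square$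

## The limiting length function $h$

This section passes from the unknown function $c$ to a limit that satisfies an exact scaling law.

**Step 1: order of magnitude of $c$.** Let $L^j\le p<L^{j+1}$. Iterate (4) $j$ times, down to an integer in $[1,L)$, where $c\le LC$:
$$c(p)\le 2^jLC+(2^j-1)(4+L)C\le2^j(2L+4)C,\qquad 2^j=(L^j)^\alpha\le p^\alpha .$$
With Lemma 1 for the lower bound, and $c$ even,
$$|p|^\alpha/M\ \le\ c(p)\ \le\ C'|p|^\alpha,\qquad C'=(2L+4)C.\tag{7}$$

**Lemma 2.** For every $\rho\in\mathbb R$ there is a number $h(\rho)$ such that $2^{-k}c(q_k)\to h(\rho)$ whenever $q_k\in\mathbb Z$ and $q_k/L^k\to\rho$, also if $k$ runs only through an infinite set. The function $h$ is even, subadditive and continuous, and satisfies $|\rho|^\alpha/M\le h(\rho)\le C'|\rho|^\alpha$ and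
$$h(L\rho)=2h(\rho).\tag{8}$$

**Proof.** Let $\rho\ge0$ and $h_k=2^{-k}c(\lfloor\rho L^k\rfloor)$. Since $\lfloor\rho L^{k+1}\rfloor=L\lfloor\rho L^k\rfloor+e$ with $0\le e<L$, inequality (4) gives $h_{k+1}\le h_k+2^{-k-1}(4+L)C$. So $h_k+2^{-k}(4+L)C$ is nonincreasing and bounded below, and $h_k$ converges; call the limit $h(\rho)$. If $q_k/L^k\to\rho$, then by subadditivity, evenness and (7),
$$2^{-k}\big|c(q_k)-c(\lfloor\rho L^k\rfloor)\big|\le 2^{-k}c\big(q_k-\lfloor\rho L^k\rfloor\big)\le C'\Big(\frac{|q_k-\lfloor\rho L^k\rfloor|}{L^k}\Big)^\alpha\to0,$$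
using $2^k=(L^k)^\alpha$. For $\rho<0$ use that $c$ is even. Evenness, subadditivity and the bounds pass to the limit. Continuity follows from $|h(\rho)-h(\sigma)|\le h(\rho-\sigma)\le C'|\rho-\sigma|^\alpha$. Finally, if $q_k/L^k\to\rho$, then $q_k/L^{k+1}\to\rho/L$, so $h(\rho/L)=\lim2^{-k-1}c(q_k)=\frac12h(\rho)$. $\square$

## The rescaled metric on $V$ is $h(\rho)+h(\sigma)$

We know lengths along the direction $a$, hence along $x$ and $y$. Now we need them in every direction of $V$. For instance, the second pair of opposite corners of the loop, $x^n$ and $y^n$, differs by $(n,-n)$, which is not a power of $a$, $x$ or $y$.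

**Lemma 3.** Let $v_k=(r_k,r'_k)\in V$, for $k$ in an infinite set, with $r_k/L^k\to\rho$ and $r'_k/L^k\to\sigma$. Then $2^{-k}|v_k|_S\to h(\rho)+h(\sigma)$.

**Proof.**

**Step 1: upper bound.** Write $v_k=x^iy^ja^e$ with $0\le e<L$. By (3), $|v_k|_S\le c(i)+c(j)+4C+LC$. Here $i=r_k-e/L$ and $j=r'_k-e/L$, so $i/L^k\to\rho$ and $j/L^k\to\sigma$. Hence $\limsup2^{-k}|v_k|_S\le h(\rho)+h(\sigma)$.

**Step 2: cut a geodesic into powers of $x$, $y$, $a$.** Pass to a subsequence along which $2^{-k}|v_k|_S$ converges to its $\liminf$. Let $n=|v_k|_S$, which is $O(2^k)$ by Step 1. Expand an $S$-geodesic word for $v_k$ to an $A$-word of length at most $Mn$ and factor it by (Factor). The factors $f_i$ have $A$-lengths $\ell_i\ge1$ with $\sum\ell_i\le Mn$, and represent elements $u_i$. Let $n_i$ be the number of $S$-letters whose whole expansion lies inside $f_i$; then $\sum n_i\le n$. Besides these whole blocks, $f_i$ contains parts of at most two blocks, each of $A$-length at most $M$, so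
$$|u_i|_S\le n_i+2CM.\tag{9}$$
Each $u_i$ is a power of one of $x,y,a$; assign it to one such cyclic group. The difficulty is that the error $2CM$ occurs once per factor, and there may be as many as $Mn$ factors, so the total error could be of the order of $n$ itself. We remove it by separating long factors from short ones. Fix $R\ge1$, and call $f_i$ long if $\ell_i>R$ and short otherwise.

**Step 3: long factors are few.** There are at most $Mn/R$ of them. Let $p_x,p_y,p_a$ be the total exponents of the long factors in $\langle x\rangle,\langle y\rangle,\langle a\rangle$. By subadditivity of $c$, then (3) and (9),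
$$c(p_x)+c(p_y)+c(p_a)\le\sum_{\text{long}}(|u_i|_S+2C)\le n\Big(1+\frac{(2CM+2C)M}{R}\Big).$$

**Step 4: short factors combine cheaply.** There are at most $Mn$ of them. By Lemma 1 each has exponent $p$ with $|p|^\alpha=F(u_i)\le\ell_i\le R$, so $|p|\le R^{1/\alpha}$. Their total exponents $p'_x,p'_y,p'_a$ satisfy $|p'_\bullet|\le MnR^{1/\alpha}$, and (7) gives
$$c(p'_\bullet)\le C'M^\alpha R\,n^\alpha=o(2^k)\quad\text{for fixed }R,$$
because $n=O(2^k)$ and $\alpha<1$. This is where $L\ge3$ is needed: for $L=2$ we would have $\alpha=1$ and this term would not be negligible, and no claim is made for $L=2$.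

**Step 5: limit.** Put $P_\bullet=p_\bullet+p'_\bullet$. Since $V$ is abelian, $r_k=P_x+P_a/L$ and $r'_k=P_y+P_a/L$, and
$$c(P_x)+c(P_y)+c(P_a)\le n\Big(1+\frac{(2CM+2C)M}{R}\Big)+o(2^k).$$
By the lower bound in (7), $|P_\bullet|^\alpha=O(2^k)$, that is, $|P_\bullet|=O(L^k)$. Pass to a further subsequence with $P_\bullet/L^k\to\pi_\bullet$. Then $\rho=\pi_x+\pi_a/L$ and $\sigma=\pi_y+\pi_a/L$. By Lemma 2, the scaling law $h(\pi_a)=2h(\pi_a/L)$ and subadditivity,
$$\Big(1+\frac{(2CM+2C)M}{R}\Big)\liminf2^{-k}|v_k|_S\ \ge\ h(\pi_x)+h(\pi_y)+2h(\pi_a/L)\ \ge\ h(\rho)+h(\sigma).$$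
The outer terms do not involve $\pi_\bullet$. Let $R\to\infty$. $\square$

So $x^ny^{-n}$ with $n/L^k\to\lambda$ has rescaled length $2h(\lambda)$: the second pair of corners is as far apart as the first.

## The sides $Z_n(\tau)$: speed and position in the tree

**Step 1: the sides have the right speed.** In the definition of $Z_n$, the formula $Z_n(\tau)=sZ_{n/L}(2\tau)$ holds up to $d_S$-error at most $C$ on all of $[0,\frac12]$. At $\tau=0$ compare $s$ with $1$; at $\tau=\frac12$ compare $sa^{n/L}=x^{n/L}s$ with $x^{n/L}$. Likewise $Z_n(\tau)=x^{n/L}tZ_{n/L}(2\tau-1)$ holds up to error at most $C$ on $[\frac12,1]$: at $\tau=\frac12$ compare $x^{n/L}t$ with $x^{n/L}$, and at $\tau=1$ compare $x^{n/L}ta^{n/L}=x^{n/L}y^{n/L}t=a^nt$ with $a^n$. Therefore, if $L^m\mid n$,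
$$d_S\big(Z_n(\tfrac j{2^m}),Z_n(\tfrac{j+1}{2^m})\big)\le c(n/L^m)+2Cm\qquad(0\le j<2^m).\tag{10}$$
For $m=0$ this is $d_S(1,a^n)=c(n)$. For $m\ge1$ both parameters lie in the same half; replacing both points by the formula for that half costs at most $2C$, and left-invariance reduces to the case of $m-1$ and $n/L$.

**Step 2: the sides stay on one side of $V$.** Let $T_+$ be the set of vertices $w$ of $T$ such that $w=V$ or the geodesic from $V$ to $w$ does not start with an edge to some $vs^{-1}V$ or $vt^{-1}V$ ($v\in V$). Clearly $vT_+=T_+$ for $v\in V$. We claim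
$$sT_+\subset T_+,\quad tT_+\subset T_+,\tag{11}$$
and that $sT_+$ lies in the branch at $V$ through $sV$, and $tT_+$ in the branch at $V$ through $tV$. Indeed, let $w\in T_+$. Either $sw=sV$, or the geodesic from $sV$ to $sw$, being the translate of the one from $V$ to $w$, does not start towards $V=s\,s^{-1}V$. In both cases $sw$ is in the branch at $V$ through $sV$, so the geodesic from $V$ to $sw$ starts with the edge to $sV$. By (BS), $sV$ is different from all $vs^{-1}V$ and $vt^{-1}V$. Hence $sw\in T_+$. The argument for $t$ is the same.

By induction, $Z_n(\tau)V\in T_+$ always: at $\tau=0,\frac12,1$ the vertex is $V$; elsewhere it is in $sT_+$ or in $x^{n/L}tT_+$, and (11) applies.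

## How far $Z_n(\tau)$ is from $\langle a\rangle$

A path from a point $sZ_n(\tau)$ of the loop to the other sides must first come back to $V$, and by (Cross) it does so on the line $\langle x\rangle$. Since $x^b$ is within $C$ of $x^bs=sa^b$, the cost of this is the distance from $Z_n(\tau)$ to $a^b$. That is what we estimate now.

The midpoint can be done by hand. The element $x^{-n/L}a^q$ has coordinates $\big(\frac{q-n}L,\frac qL\big)$. If $n/L^k\to\lambda$ and $q/L^k\to\rho$, Lemma 3 and (8) give the rescaled distance
$$h\big(\tfrac{\rho-\lambda}L\big)+h\big(\tfrac\rho L\big)=\tfrac12h(\rho)+\tfrac12h(\lambda-\rho).$$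
At $\tau=0$ it is $h(\rho)$, and at $\tau=1$ it is $h(\lambda-\rho)$. This suggests interpolating linearly. The triangle inequality alone does not give that. By (10) the rescaled distances from $Z_n(\tau)$ to $1$ and to $a^n$ are asymptotically at most $\tau h(\lambda)$ and $(1-\tau)h(\lambda)$, so one gets the lower bounds $h(\rho)-\tau h(\lambda)$ and $h(\lambda-\rho)-(1-\tau)h(\lambda)$. Averaging them with weights $1-\tau$ and $\tau$ falls short of the interpolation by $2\tau(1-\tau)h(\lambda)$. The recursion defining $Z_n$ removes this loss.

**Lemma 4.** Let $\lambda>0$, let $\tau\in[0,1]$ be dyadic with denominator dividing $2^m$, let $I$ be an infinite set of indices $k$, and let $n_k\ge1$ and $q_k\in\mathbb Z$ ($k\in I$) satisfy $L^m\mid n_k$, $n_k/L^k\to\lambda$, $q_k/L^k\to\rho$. Then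
$$\liminf_{k\in I}2^{-k}d_S\big(Z_{n_k}(\tau),a^{q_k}\big)\ \ge\ f_\tau(\rho):=(1-\tau)h(\rho)+\tau h(\lambda-\rho).$$

**Proof.**

**Step 1: a triangle inequality for $f_\tau$.** We have
$$f_\tau(\omega)+h(\omega-\rho)\ge f_\tau(\rho),\tag{12}$$
since $h(\omega)+h(\omega-\rho)\ge h(\rho)$ and $h(\lambda-\omega)+h(\omega-\rho)\ge h(\lambda-\rho)$ by subadditivity and evenness. Take these with weights $1-\tau$ and $\tau$.

**Step 2: base cases.** We induct on $m$. For $\tau=0$ and $\tau=1$ the distances are $c(q_k)$ and $c(q_k-n_k)$, and the claim is Lemma 2. For $\tau=\frac12$ it is the computation above. This covers $m=0$, and for $m\ge1$ leaves the two open halves.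

**Step 3: $0<\tau<\frac12$.** Pass to a subsequence realizing the $\liminf$. The vertex $Z_{n_k}(\tau)V$ is in $sT_+$, hence in the branch at $V$ through $sV$, while $a^{q_k}V=V$. By (Cross) the expansion of a geodesic from $Z_{n_k}(\tau)$ to $a^{q_k}$ passes through some $x^{b_k}$. By (5),
$$d_S(Z_{n_k}(\tau),a^{q_k})\ge d_S(Z_{n_k}(\tau),x^{b_k})+d_S(x^{b_k},a^{q_k})-2CM.$$
Since $Z_{n_k}(\tau)=sZ_{n_k/L}(2\tau)$, and $x^{b_k}$ is within $C$ of $x^{b_k}s=sa^{b_k}$, left-invariance gives
$$d_S(Z_{n_k}(\tau),a^{q_k})\ge d_S(Z_{n_k/L}(2\tau),a^{b_k})+|x^{-b_k}a^{q_k}|_S-2CM-C.\tag{13}$$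
Next, $b_k$ has the right size. By (10) and (7), $d_S(1,Z_{n_k}(\tau))\le2^m(c(n_k/L^m)+2Cm)=O(2^k)$, and $|a^{q_k}|_S=O(2^k)$. So $d_S(Z_{n_k}(\tau),a^{q_k})=O(2^k)$, then $d_S(x^{b_k},a^{q_k})=O(2^k)$ by (5), and $|x^{b_k}|_S=O(2^k)$. By Lemma 1, $|b_k|^\alpha=O(2^k)$, so $|b_k|=O(L^k)$. Pass to a subsequence with $b_k/L^{k-1}\to\omega$.

Apply the induction hypothesis for $m-1$ at index $k-1$, to $n_k/L$, $b_k$ and $2\tau$. This is legitimate since $L^{m-1}\mid n_k/L$ and $(n_k/L)/L^{k-1}\to\lambda$. It gives $\liminf2^{-(k-1)}d_S(Z_{n_k/L}(2\tau),a^{b_k})\ge f_{2\tau}(\omega)$. Apply Lemma 3 to $x^{-b_k}a^{q_k}=\big(\frac{q_k}L-b_k,\frac{q_k}L\big)$, whose coordinates divided by $L^k$ tend to $\frac{\rho-\omega}L$ and $\frac\rho L$. With (8) and (12), the $\liminf$ is at least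
$$\tfrac12f_{2\tau}(\omega)+h(\tfrac{\rho-\omega}L)+h(\tfrac\rho L)=\tfrac12\big(f_{2\tau}(\omega)+h(\rho-\omega)+h(\rho)\big)\ge\tfrac12\big(f_{2\tau}(\rho)+h(\rho)\big)=f_\tau(\rho).$$
The last equality holds because $\frac12\big((1-2\tau)+1\big)=1-\tau$ and $\frac12\cdot2\tau=\tau$.

**Step 4: $\frac12<\tau<1$.** Again pass to a subsequence realizing the $\liminf$. Now $Z_{n_k}(\tau)V\in x^{n_k/L}tT_+$ lies in the branch at $V$ through $x^{n_k/L}tV$. By (Cross) the expanded geodesic passes through some $x^{n_k/L}y^{b_k}$. This point is within $C$ of $x^{n_k/L}y^{b_k}t=x^{n_k/L}ta^{b_k}$, and $Z_{n_k}(\tau)=x^{n_k/L}tZ_{n_k/L}(2\tau-1)$. So (5) gives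
$$d_S(Z_{n_k}(\tau),a^{q_k})\ge d_S(Z_{n_k/L}(2\tau-1),a^{b_k})+|y^{-b_k}x^{-n_k/L}a^{q_k}|_S-2CM-C.$$
As in Step 3, $|x^{n_k/L}y^{b_k}|_S=O(2^k)$, and Lemma 1 gives $|b_k|^\alpha\le F(x^{n_k/L}y^{b_k})=O(2^k)$, so $b_k=O(L^k)$. Pass to a subsequence with $b_k/L^{k-1}\to\omega$. The element $y^{-b_k}x^{-n_k/L}a^{q_k}=\big(\frac{q_k-n_k}L,\frac{q_k}L-b_k\big)$ has rescaled length tending to $h(\frac{\rho-\lambda}L)+h(\frac{\rho-\omega}L)$ by Lemma 3. With the induction hypothesis at index $k-1$, the $\liminf$ is at least
$$\tfrac12\big(f_{2\tau-1}(\omega)+h(\lambda-\rho)+h(\rho-\omega)\big)\ge\tfrac12\big(f_{2\tau-1}(\rho)+h(\lambda-\rho)\big)=f_\tau(\rho),$$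
the last equality because $\frac12(2-2\tau)=1-\tau$ and $\frac12\big((2\tau-1)+1\big)=\tau$. $\square$

## Antipodal points of the loop

Fix $\lambda>0$. We need $n$ of size $\lambda L^k$ and divisible by ever higher powers of $L$, so put
$$n=n_k=L^{\lfloor k/2\rfloor}\big\lfloor\lambda L^{k-\lfloor k/2\rfloor}\big\rfloor .$$
Then $n_k/L^k\to\lambda$, $n_k\ge1$ for large $k$, and for each $m$ we have $L^m\mid n_k$ when $k\ge2m$. Let $\varphi_k=\Phi_{n_k}$ be the loop (2). For each dyadic $u\in\mathbb R/4\mathbb Z$, $\varphi_k(u)$ is defined for all large $k$ (depending on $u$).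

**Step 1: the loop is asymptotically $h(\lambda)$-Lipschitz.** Let $u,u'$ be neighboring points of $2^{-m}\mathbb Z/4\mathbb Z$. By (10), and since the two formulas at a corner differ by at most $2C$,
$$\limsup_k2^{-k}d_S(\varphi_k(u),\varphi_k(u'))\le\lim_k2^{-k}\big(c(n_k/L^m)+2Cm+2C\big)=h(\lambda/L^m)=2^{-m}h(\lambda),$$
by Lemma 2 and (8). Adding up along a shortest arc, for all dyadic $u,u'$,
$$\limsup_k2^{-k}d_S(\varphi_k(u),\varphi_k(u'))\le h(\lambda)\,d_{\mathbb R/4\mathbb Z}(u,u').\tag{14}$$
In particular $d_S(1,\varphi_k(u))=O(2^k)$ for each $u$, because $\varphi_k(0)=s$.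

**Lemma 5.** For dyadic $u$: $\ \liminf_k2^{-k}d_S(\varphi_k(u),\varphi_k(u+2))\ge2h(\lambda)$.

**Proof.** The statement is symmetric in $u\leftrightarrow u+2$, so let $u=\tau$ or $u=1+\tau$ with $\tau\in[0,1)$. Pass to a subsequence realizing the $\liminf$.

**Case $u=\tau$.** The points are $sZ_n(\tau)$ and $y^nsZ_n(1-\tau)$. Their vertices lie in $sT_+$ and $y^nsT_+$, hence in the branches at $V$ through $sV$ and $y^nsV$. These are distinct by (BS), since $y^n\notin\langle x\rangle$. By (Cross2) the expansion of a geodesic from the first point to the second passes through some $x^b$ and then, at the same or a later time, through some $y^nx^{b'}$. By (6) and $sa^b=x^bs$,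
$$d_S(\varphi_k(u),\varphi_k(u+2))\ge d_S(Z_n(\tau),a^b)+|x^{b'-b}y^n|_S+d_S(Z_n(1-\tau),a^{b'})-4CM-2C.$$
The points $x^b$ and $y^nx^{b'}$ are at distance $O(2^k)$ from the endpoints by (6), and hence from $1$ by Step 1. So Lemma 1 gives $b,b'=O(L^k)$. Pass to a subsequence with $b/L^k\to\omega$ and $b'/L^k\to\omega'$. By Lemmas 3 and 4, then (12), the $\liminf$ is at least
$$f_\tau(\omega)+h(\omega'-\omega)+h(\lambda)+f_{1-\tau}(\omega')\ \ge\ h(\lambda)+f_\tau(\omega')+f_{1-\tau}(\omega').$$
Now $f_\tau(\omega')+f_{1-\tau}(\omega')=h(\omega')+h(\lambda-\omega')\ge h(\lambda)$, so the total is at least $2h(\lambda)$.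

**Case $u=1+\tau$.** The points are $x^ntZ_n(\tau)$ and $tZ_n(1-\tau)$. Their vertices lie in the branches at $V$ through $x^ntV$ and $tV$, distinct since $x^n\notin\langle y\rangle$. By (Cross2) the path passes through some $x^ny^b$ and then some $y^{b'}$. By (6) and $ta^b=y^bt$,
$$d_S(\varphi_k(u),\varphi_k(u+2))\ge d_S(Z_n(\tau),a^b)+|x^ny^{b-b'}|_S+d_S(Z_n(1-\tau),a^{b'})-4CM-2C.$$
As before $b,b'=O(L^k)$. Along a subsequence with $b/L^k\to\omega$, $b'/L^k\to\omega'$, the $\liminf$ is at least $f_\tau(\omega)+h(\lambda)+h(\omega-\omega')+f_{1-\tau}(\omega')\ge2h(\lambda)$, by the same computation. $\square$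

## From antipodes to isometric circles, and the answer for $G_L$

**Step 1: the cone and the right scale.** Let $\mathcal U$ be a non-principal ultrafilter and $\lambda_i\to\infty$ scaling factors. The vertices of $\mathrm{Cay}(G,S)$ with the path metric form the space $(G,d_S)$, and every point of the graph is within $\frac12$ of a vertex. So the cones of $\mathrm{Cay}(G,S)$ are those of $(G,d_S)$, and by left-invariance all base points may be taken to be $1$. The cone $X=\lim_{\mathcal U}(G,d_S/\lambda_i,1)$ is homogeneous: sequences $(g_i)$ with $d_S(1,g_i)=O(\lambda_i)$ act on it by left multiplication, transitively by isometries. Let $k_i=\lfloor\log_2\lambda_i\rfloor\to\infty$ and $\theta=\lim_{\mathcal U}\lambda_i/2^{k_i}\in[1,2]$. Given $\ell>0$, choose $\lambda>0$ with $4h(\lambda)/\theta=\ell$. This is possible by the intermediate value theorem, since $h$ is continuous, $h(0)=0$, and $h(\lambda)\ge\lambda^\alpha/M$ is unbounded.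

**Step 2: the limit loop.** For dyadic $u\in\mathbb R/4\mathbb Z$ let $\psi(u)\in X$ be the point represented by $(\varphi_{k_i}(u))_i$; it does not matter how the sequence is filled in for the small $k_i$ where $\varphi_{k_i}(u)$ is undefined. By (14), $\psi$ is $(h(\lambda)/\theta)$-Lipschitz on the dyadic points. Since $X$ is complete, $\psi$ extends to a map $\psi:\mathbb R/4\mathbb Z\to X$ with the same Lipschitz constant.

**Step 3: exact antipodes give an isometry.** For dyadic $u$, Lemma 5 gives $d(\psi(u),\psi(u+2))\ge2h(\lambda)/\theta$, and the Lipschitz bound gives the reverse inequality. By continuity, equality holds for all $u$. Given any $u'$, it lies on one of the two arcs of length $2$ from $u$ to $u+2$, so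
$$\frac{2h(\lambda)}\theta=d(\psi(u),\psi(u+2))\le d(\psi(u),\psi(u'))+d(\psi(u'),\psi(u+2))\le\frac{h(\lambda)}\theta\big(d(u,u')+d(u',u+2)\big)=\frac{2h(\lambda)}\theta .$$
Equality holds throughout, hence $d(\psi(u),\psi(u'))=\frac{h(\lambda)}\theta d(u,u')$ for all $u,u'$. So $\psi$ is an isometric embedding of a circle of length $4h(\lambda)/\theta=\ell$. By homogeneity there is one through every point of $X$. This is the first assertion of the Theorem.

**Step 4: $G_L$ is not strongly shortcut.** Take $\ell=1$. By the Criterion, $\mathrm{Cay}(G_L,S)$ is not strongly shortcut. Since $S$ was an arbitrary finite generating set, condition 1 fails, and by the equivalence so do conditions 2 and 3.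

**Step 5: finite-index overgroups.** Suppose $H\ge G_L$ with finite index and $H$ is strongly shortcut. Then some Cayley graph of $H$ for a finite generating set is strongly shortcut. On it $G_L$ acts by left multiplication, freely on vertices and with finitely many orbits of vertices and edges, hence properly and cocompactly. So condition 2 would hold for $G_L$, contradicting Step 4. $\blacksquare$

For even $L\ge6$, combine this with fact (ii): all asymptotic cones of $G_L$ are simply connected, and yet, for every finite generating set, every one of them contains isometric circles of all lengths through every point.
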